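\title{A rational piecewise linear circle homeomorphism with infinitely many renormalizations}

\begin{abstract}
The renormalization of a piecewise linear homeomorphism $g$ of the circle is the first return map of $g^{-1}$ to $[0,g(0))$, rescaled to unit length; on rotations it acts as the Gauss map. We disprove the conjecture that a map which preserves the rational points, and whose slopes are powers of a single rational number, has only finitely many iterated renormalizations. The counterexamples have slopes $\lambda^{\pm1}$, for instance with $\lambda=10/3$, and rotation number $1-\sqrt2/2$. They arise from a family of self-similar maps with two break points by moving the base point. The renormalizations at a base point $x$ form a finite set exactly when the image of $x$ under the conjugacy to a rotation lies in $\mathbb{Q}(\sqrt2)$, and an $\ell$-adic argument produces rational base points for which this fails.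
\end{abstract}

\section{Renormalization and the conjecture}\label{sec:intro}

We identify the circle $S^1=\mathbb{R}/\mathbb{Z}$ with $[0,1)$ and write $\mathrm{PL}_o(S^1)$ for the set of orientation preserving piecewise linear homeomorphisms of $S^1$ with finitely many break points. The rotation by $\rho$ is $R_\rho(t)=t+\rho$, and $\{y\}$ is the fractional part of $y$. If $g$ is a map and $I$ is a subset of its domain, the \emph{first return map} of $g$ to $I$ sends $t\in I$ to $g^m(t)$, where the \emph{return time} $m\ge1$ is least with $g^m(t)\in I$.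

The \emph{renormalization} $g^*$ of $g\in\mathrm{PL}_o(S^1)$ is defined as follows. If $g$ has a fixed point, $g^*$ is the identity. Otherwise let $\tau=g(0)\in(0,1)$, let $\hat g$ be the first return map of $g^{-1}$ to $[0,\tau)$, and put
\[
g^*(t)=\frac1\tau\,\hat g(\tau t),\qquad t\in[0,1).
\]
The iterates are $g^{*0}=g$ and $g^{*(k+1)}=(g^{*k})^*$.

\begin{lemma}\label{lem:basic}
If $g\in\mathrm{PL}_o(S^1)$ has no fixed point, then $\hat g$ is defined on all of $[0,\tau)$ and $g^*\in\mathrm{PL}_o(S^1)$. For $0<\rho<1$ we have $R_\rho^*=R_{\{1/\rho\}}$.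
\end{lemma}

\begin{proof}
Let $\tilde g\colon\mathbb{R}\to\mathbb{R}$ be the lift of $g$ with $\tilde g(0)=\tau$. Since $g$ has no fixed point, $t<\tilde g(t)<t+1$ for all $t$. The function $\tilde g(t)-t$ is positive, continuous and periodic, hence bounded away from $0$, so the intervals $\tilde g^{m}[0,\tau)$, $m\in\mathbb{Z}$, tile $\mathbb{R}$ in increasing order. For $t\in[0,\tau)$ let $m$ be the integer with $\tilde g^{-m}(t+1)\in[0,\tau)$. Then $m\ge1$ because $t+1>\tau$, and for $1\le i<m$,
\[
\tau\le \tilde g^{-i}(t+1)\le\tilde g^{-1}(t+1)<\tilde g^{-1}(\tau+1)=1 .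
\]
So $m$ is the return time of $t$ and $\hat g(t)=\tilde g^{-m}(t+1)$. In other words, $\hat g$ is the map that the translation $t\mapsto t+1$, which commutes with $\tilde g$, induces on the quotient of $\mathbb{R}$ by $\tilde g$. This quotient is the circle obtained from $[0,\tau]$ by gluing the ends, so $\hat g$ is an orientation preserving homeomorphism of that circle. It has finitely many linear pieces because $[1,1+\tau)$ meets only finitely many tiles. For $g=R_\rho$ the map $\hat g$ sends $t$ to the representative of $t+1$ modulo $\rho$, and dividing by $\rho$ gives the rotation by $1/\rho$.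
\end{proof}

On rotations, then, renormalization is the Gauss map $\rho\mapsto\{1/\rho\}$, which shifts the continued fraction expansion of $\rho$. A rational rotation reaches the identity in finitely many steps, and an irrational rotation has finitely many renormalizations exactly when its continued fraction is eventually periodic, that is, when $\rho$ is a quadratic irrational. For a general map the sequence $g^{*k}$ is a continued fraction algorithm that also carries along the geometry of $g$ near the base point $0$, at smaller and smaller scales.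

Maps with a periodic orbit behave like rational rotations. Suppose that $g$ has no fixed point and that $O$ is a periodic orbit with $q$ points. Then $O\cap[0,\tau)$ is a periodic orbit of $\hat g$, and it has fewer than $q$ points: if $O\subset[0,\tau)$, then every $s\in O$ has $\tau\le\tilde g(s)<2$, so $\tilde g(s)\in O+1$ and $\tilde g^q(s)=s+q$, contrary to $\tilde g(t)<t+1$. Hence $g^{*k}$ is the identity for large $k$.

Now suppose that $g$ maps $\mathbb{Q}/\mathbb{Z}$ into itself and that its slopes are powers of one rational number $\lambda$. Each linear piece of $g$ then has rational coefficients, so the same holds for $g^{-1}$, and $\tau$ is rational; the slopes of $g^*$ are products of slopes of $g^{-1}$. Both properties therefore pass to $g^*$, and the whole sequence $g^{*k}$ is described by rational numbers and integer exponents. A rational point has a finite orbit under $t\mapsto nt \bmod 1$ because its denominator cannot grow, and one may expect a similar mechanism here. The following conjecture is posed in \cite{BHM}.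

\medskip
\noindent\textbf{Conjecture.} \emph{If $g\in\mathrm{PL}_o(S^1)$ maps $\mathbb{Q}/\mathbb{Z}$ into itself and its slopes are powers of a single rational number, then $g^{*k}=g^{*l}$ for some $k<l$. Equivalently, the set $\{g^{*n}:n\in\mathbb{N}\}$ is finite.}
\medskip

The conjecture is false, because denominators can grow. A counterexample is
\begin{equation}\label{eq:F}
F(t)=\begin{cases}
\frac{10}{3}t+\frac{19}{156}, & 0\le t\le \frac{11}{52},\\[2pt]
\frac{43}{52}+\frac{3}{10}\left(t-\frac{11}{52}\right), & \frac{11}{52}\le t\le \frac{51}{52},\\[2pt]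
\frac{55}{52}+\frac{10}{3}\left(t-\frac{51}{52}\right), & \frac{51}{52}\le t\le 1,
\end{cases}
\pmod 1 .
\end{equation}

\section{The family $f_A$ and the main results}\label{sec:results}

Around the circle the quotients (right slope)/(left slope) at the break points multiply to $1$, so a map that is not a rotation has at least two break points. We take exactly two, with slopes $\lambda$ and $\lambda^{-1}$. It is convenient to give the circle length $1+\lambda$: an arc of length $1$ is stretched to length $\lambda$, and the complementary arc of length $\lambda$ is shrunk to length $1$. Fix $A\in(0,1)$ and put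
\[
w=1-A,\qquad \lambda=\frac{A(1+A)}{1-A},\qquad L=1+\lambda,\qquad C=\mathbb{R}/L\mathbb{Z}\cong[0,L).
\]
Define $f=f_A\colon C\to C$ by
\[
f(y)=w+\lambda y\quad(0\le y\le 1),\qquad f(y)=w+\lambda+\frac{y-1}{\lambda}\quad(1\le y\le L)\pmod L .
\]
Since $f(L)=w+L\equiv f(0)$, this is an orientation preserving piecewise linear homeomorphism. The formula for $\lambda$ is what makes $f$ self-similar (Section~\ref{sec:self}). We have $\lambda=1$ if and only if $A^2+2A-1=0$, that is, $A=\sqrt2-1$; in particular $\lambda\ne1$ for rational $A$.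

Renormalization needs a base point and a circle of length $1$. For $x\in C$ let
\[
F_x(t)=\frac1L\bigl(f(x+Lt)-x\bigr)\bmod 1 ,
\]
the map $f$ rescaled, with $x$ moved to $0$. Its slopes are $\lambda^{\pm1}$. If $A$ and $x$ are rational, every linear piece of $F_x$ has rational coefficients, so $F_x$ satisfies the hypotheses of the conjecture. For $A=\frac23$ we get $w=\frac13$, $\lambda=\frac{10}3$, $L=\frac{13}3$. With $x=\frac1{12}$, the break points $1$ and $L\equiv0$ of $f$ move to $t=\frac{11}{12}\cdot\frac3{13}=\frac{11}{52}$ and $t=\frac{51}{12}\cdot\frac{3}{13}=\frac{51}{52}$, where $F_x$ takes the values $(\frac{11}{3}-\frac1{12})\frac3{13}=\frac{43}{52}$ and $(\frac{14}{3}-\frac1{12})\frac3{13}=\frac{55}{52}$, and $F_x(0)=(\frac13+\frac{5}{18}-\frac1{12})\frac3{13}=\frac{19}{156}$. So $F_{1/12}$ is the map \eqref{eq:F}.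

For a prime $\ell$, the $\ell$-adic absolute value is $|\ell^np/q|_\ell=\ell^{-n}$ for integers $p,q$ prime to $\ell$, and $|0|_\ell=0$. It is multiplicative and satisfies $|y+z|_\ell\le\max(|y|_\ell,|z|_\ell)$, with equality if $|y|_\ell\ne|z|_\ell$. For $y\in\mathbb{Q}$, the inequality $|y|_\ell>1$ says that $\ell$ divides the denominator of $y$.

\begin{theorem}\label{thm:counter}
Let $A\in(0,1)\cap\mathbb{Q}$, let $\ell$ be a prime dividing the numerator of $A$, and let $x\in\mathbb{Q}$ with $|2x|_\ell>1$. Then $\{F_x^{*n}:n\in\mathbb{N}\}$ is infinite.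
\end{theorem}

For $A=\frac23$, $\ell=2$, $x=\frac1{12}$ we have $|2x|_2=|\frac16|_2=2$, so the map \eqref{eq:F} disproves the conjecture. It is not isolated. The function $A\mapsto\lambda$ is an increasing homeomorphism $(0,1)\to(0,\infty)$, and the rationals $A=r/s$ with numerator $r\ge2$ are dense in $(0,1)$. So counterexamples exist for a dense set of slopes $\lambda=\frac{r(r+s)}{s(s-r)}\in\mathbb{Q}_{>0}$, and for each of them with a dense set of base points, since every $x=p/\ell^n$ with $\ell\nmid p$ and $n\ge2$ qualifies.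

We show in Section~\ref{sec:rot} that $f$ has a unique invariant Borel probability measure $\mu$ and that $h(y)=\mu[0,y)$ conjugates $f$ to the rotation by $\alpha=1-\frac{\sqrt2}2$, for every $A$. In Section~\ref{sec:E} we define an explicit piecewise affine map $E\colon C\to C$, given by \eqref{eq:E}.

\begin{theorem}\label{thm:class}
Let $A\in(0,1)$ be real with $A\ne\sqrt2-1$, and let $x\in C$. The following are equivalent:
\begin{itemize}
\item[(i)] $\{F_x^{*n}:n\in\mathbb{N}\}$ is finite;
\item[(ii)] $h(x)\in\mathbb{Q}(\sqrt2)$;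
\item[(iii)] the forward $E$-orbit of $x$ is finite.
\end{itemize}
\end{theorem}

The value $A=\sqrt2-1$ must be excluded: there $\lambda=1$, the map $f$ is the rotation by $2-\sqrt2$ of a circle of length $2$, so $F_x=R_\alpha$ and (i) holds for all $x$, while $h(x)=x/2$.

Since $h(0)=0$, the renormalizations at the base point $0$ do form a finite set for each of these $f_A$, including $\lambda=\frac{10}3$. The conjecture fails only after the base point is moved to a rational $x$ with $h(x)\notin\mathbb{Q}(\sqrt2)$. All our counterexamples have rotation number $1-\frac{\sqrt2}2$, so they do not refute the weaker possibility that maps as in the conjecture always have rational or quadratic rotation number. We make no claim about that, nor about $A=1/s$, where Theorem~\ref{thm:counter} is empty.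

The proof runs as follows. The maps $F_x^{*k}$ are return maps of $f^{\pm1}$ to arcs that shrink to $x$, and each shows a break point inherited from a break point of $f$. Measured with $\mu$, the relative position of this break point evolves by $\beta\mapsto\{(1+\sqrt2)(\beta-1)\}$, and such a sequence is finite exactly when it starts in $\mathbb{Q}(\sqrt2)$; this gives (i)$\Rightarrow$(ii) (Section~\ref{sec:breaks}). A counterexample thus needs a rational $x$ with $h(x)\notin\mathbb{Q}(\sqrt2)$. Counting does not produce one, as both sets involved are countable, and $h$ has no formula. The map $E$ is the bridge: in the coordinate $h$ it is again multiplication by a unit of $\mathbb{Z}[\sqrt2]$, which gives (ii)$\Leftrightarrow$(iii) (Section~\ref{sec:E}), and in the original coordinate it has rational coefficients, so that denominators can be followed along an orbit (Section~\ref{sec:adic}). The implication (ii)$\Rightarrow$(i), which Theorem~\ref{thm:counter} does not need, is proved in Section~\ref{sec:converse}.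

Arcs are positively oriented: $[y,z)$ runs from $y$ to $z$ in the positive direction and is empty if $y=z$.

\section{The case $A=2/3$ by hand}\label{sec:example}

Here $f(y)=\frac13+\frac{10}3y$ on $[0,1]$ and $f(y)=\frac{11}3+\frac3{10}(y-1)$ on $[1,\frac{13}3]$. The orbit of the break point $0$ contains
\[
\tfrac4{25}\ \mapsto\ \tfrac{13}{15}\ \mapsto\ \tfrac{29}9\ \mapsto\ \tfrac{13}3\equiv0\ \mapsto\ \tfrac13 ,
\]
and $f(\frac15)=1$. Let $J=[0,\frac{13}{15})$. Points of $[0,\frac4{25})$ return to $J$ at once, with slope $\frac{10}3$. Points of $[\frac4{25},\frac{13}{15})$ pass through $[\frac{13}{15},\frac{29}9)$ and $[\frac{29}9,\frac{13}3)$ and return after three steps; the slope is $\frac{10}3\cdot\frac{10}3\cdot\frac3{10}=\frac{10}3$ to the left of $\frac15$ and $\frac{10}3\cdot\frac3{10}\cdot\frac3{10}=\frac3{10}$ to the right. Magnified by the factor $5$, the return map is a homeomorphism of the circle of length $\frac{13}3$ with the same slopes as $f$ on the same two arcs, and it sends $0$ to $\frac53$. The conjugate of $f$ by the reflection $y\mapsto1-y$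 also has these slopes on these arcs, and it sends $0$ to $1-f(1)=-\frac83\equiv\frac53$. The two maps agree: the return map to $J$ is a reflected copy of $f$ at scale $\frac15$.

To magnify around an arbitrary point $y$, pull it back into $J$ by at most two steps of $f^{-1}$ and then apply $p\mapsto1-5p$. On $[\frac{13}{15},\frac{29}9)$ the pullback is $\frac3{10}(y-\frac13)$; on $[\frac{29}9,\frac{11}3)$ this branch is applied twice and gives $\frac{9y-13}{100}$; on $[\frac{11}3,\frac{13}3)$ it is applied to $1+\frac{10}3(y-\frac{11}3)$ and gives $y-\frac{11}3+\frac15$. The result is, modulo $\frac{13}3$,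
\[
E(y)\equiv
\begin{cases}
1-5y, & 0\le y<\frac{13}{15},\\[2pt]
\frac32-\frac32y, & \frac{13}{15}\le y<\frac{29}9,\\[2pt]
\frac{33}{20}-\frac9{20}y, & \frac{29}9\le y<\frac{11}3,\\[2pt]
\frac{55}3-5y, & \frac{11}3\le y<\frac{13}3 .
\end{cases}
\]
The four slopes have $2$-adic absolute values $1,2,4,1$. So once the denominator of $y$ is even, the power of $2$ in it never drops, and it rises on each visit to the two middle branches. The orbit of $\frac1{12}$ begins
\[
\tfrac1{12}\ \mapsto\ \tfrac7{12}\ \mapsto\ \tfrac{29}{12}\ \mapsto\ \tfrac{53}{24}\ \mapsto\ \tfrac{121}{48}\ \mapsto\ \tfrac{197}{96},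
\]
where, for example, $1-\frac{35}{12}+\frac{13}3=\frac{29}{12}$ and $\frac32-\frac{29}8+\frac{13}3=\frac{53}{24}$. A finite orbit with even denominators must eventually stay on the two branches of slope $-5$. We will see that it then lands on one of the repelling fixed points $\frac16$ and $\frac{34}9$ of these branches, and neither denominator is divisible by $4$. So the orbit of $\frac1{12}$ is infinite.

\section{Self-similarity}\label{sec:self}

We return to a general $A\in(0,1)$ and put
\[
a=\frac{1-A}{1+A},\qquad d=a(1-a),\qquad e=1+\lambda A .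
\]
From the definitions, $a\lambda=A$ and $w=a(1+A)$; the second identity reads $a+A=1-aA$. Hence
\begin{equation}\label{eq:ids}
a\lambda=A,\qquad aL=a+A=1-aA,\qquad \frac wa=1+A .
\end{equation}
These points are ordered as
\begin{equation}\label{eq:order}
0<d<a<w<aL<1<e<w+\lambda<L .
\end{equation}
Indeed $0<a<1$ gives $0<d<a$ and $w=1-A<1-aA=aL<1$; next $w=a(1+A)>a$; finally $w+\lambda-e=\lambda(1-A)-A=A^2$ and $L-(w+\lambda)=A$. Their images are
\[
f(d)=w+A(1-a)=aL,\qquad f(a)=w+A=1,\qquad f(aL)=w+A+\lambda A=e,
\]
and $f(e)=w+\lambda+A=L\equiv0$, $f(0)=w$, $f(1)=w+\lambda$. Let $J=[0,aL)$, $J_1=[0,d)$, $J_2=[d,aL)$. Then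
\begin{equation}\label{eq:tower}
f(J_1)=[w,aL),\quad f(J_2)=[aL,e),\quad f^2(J_2)=[e,L),\quad f^3(J_2)=[0,w).
\end{equation}
So $C=J\sqcup f(J_2)\sqcup f^2(J_2)$, and the first return map $f_J$ of $f$ to $J$ is $f$ on $J_1$ and $f^3$ on $J_2$; see Figure~\ref{fig:points}. Let $\sigma\colon C\to J$ be the orientation reversing bijection
\[
\sigma(y)=a\cdot\bigl((1-y)\bmod L\bigr),\qquad\text{with the residue taken in }[0,L).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (0,0)--(10.4,0);
\foreach \p/\t in {0/$0$,1.2/$d$,2.2/$a$,3.2/$w$,4.6/$aL$,5.6/$1$,7.4/$e$,8.8/$w+\lambda$,10.4/$L$}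
  {\draw (\p,0.08)--(\p,-0.08); \node[below] at (\p,-0.08) {\small \t};}
\foreach \p/\q/\t in {0/1.2/$J_1$,1.2/4.6/$J_2$,4.6/7.4/$f(J_2)$,7.4/10.4/$f^2(J_2)$}
  \draw[|-|] (\p,0.45)--(\q,0.45) node[midway,above] {\small \t};
\foreach \p/\q/\t in {0/4.6/$B_1$,4.6/7.4/$B_2$,7.4/8.8/$B_3$,8.8/10.4/$B_4$}
  \draw[|-|] (\p,-0.85)--(\q,-0.85) node[midway,below] {\small \t};
\end{tikzpicture}
\caption{The circle $C$ of length $L$, cut at $0$ (not to scale). The map $f$ has slope $\lambda$ on $[0,1]$ and $\lambda^{-1}$ on $[1,L]$, and it sends $d\mapsto aL\mapsto e\mapsto 0\mapsto w$ and $a\mapsto1\mapsto w+\lambda$. Above: points of $J_1$ return to $J=J_1\cup J_2$ in one step, points of $J_2$ in three. Below: the four arcs on which the expansion map $E$ has its four formulas.}\label{fig:points}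
\end{figure}

\begin{lemma}\label{lem:self}
$f_J\circ\sigma=\sigma\circ f$.
\end{lemma}

\begin{proof}
Regard $J$ as the circle $\mathbb{R}/aL\mathbb{Z}$. By \eqref{eq:tower}, $f_J$ maps $J_1$ increasingly onto $[w,aL)$ and $J_2$ increasingly onto $[0,w)$, so it is an orientation preserving homeomorphism of this circle with $f_J(0)=w$. We read off its slopes from \eqref{eq:order} and \eqref{eq:tower}. On $(0,d)$ the slope is $\lambda$. For $y\in(d,a)$ we have $y<1$, $f(y)\in(aL,1)$ and $f^2(y)\in(e,L)$, so the slope is $\lambda\cdot\lambda\cdot\lambda^{-1}=\lambda$. For $y\in(a,aL)$ we have $y<1$, $f(y)\in(1,e)$ and $f^2(y)\in(e,L)$, so the slope is $\lambda\cdot\lambda^{-1}\cdot\lambda^{-1}=\lambda^{-1}$. Hence $g_1(u)=f_J(au)/a$ is a homeomorphism of $C$ with slope $\lambda$ on $(0,1)$, slope $\lambda^{-1}$ on $(1,L)$, and $g_1(0)=w/a$.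

The involution $\iota(y)=1-y$ of $C$ maps each of the arcs $[0,1]$ and $[1,L]$ onto itself. So $g_2=\iota f\iota$ has the same slopes as $g_1$ on the same arcs, and $g_2(0)=1-w-\lambda\equiv2-w$. Since $w/a=1+A=2-w$, we get $g_1=g_2$. Evaluating at $u=\iota(y)$ and multiplying by $a$ gives $f_J(\sigma(y))=a\,\iota(f(y))=\sigma(f(y))$.
\end{proof}

The last step explains the choice of $\lambda$. With $a=A/\lambda$, the preimage of the break point $1$, the equation $w/a=2-w$ that matches the magnified return map with the reflected map is precisely $\lambda=A(1+A)/(1-A)$. It is linear in $\lambda$, so rational $A$ gives rational $\lambda$.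

\section{The rotation coordinate}\label{sec:rot}

All periodic orbits of an orientation preserving circle homeomorphism $g$ have the same number of points. Indeed, if one has $N$ points, then $g^N$ fixes them and maps each arc between neighbors increasingly onto itself, so every periodic point of $g$ is fixed by $g^N$; each period divides every other.

\begin{lemma}\label{lem:noper}
The map $f$ has no periodic points.
\end{lemma}

\begin{proof}
Let $O$ be a periodic orbit with $N$ points. By \eqref{eq:tower} it meets $J$, so $O\cap J$ is a periodic orbit of $f_J$. By Lemma~\ref{lem:self}, $\sigma^{-1}(O\cap J)$ is a periodic orbit of $f$, so it has $N$ points, and therefore $O\subset J$. Since $f(O)=O\subset J$ and $f(J_2)\cap J=\emptyset$, we get $O\subset J_1=[0,d)$. But also $O=f(O)\subset f(J_1)=[w,aL)$, and $d<w$.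
\end{proof}

We recall the standard facts that we use.
\begin{itemize}
\item[(a)] Denjoy's theorem for piecewise $C^1$ maps \cite[Ch.~VI]{Herman}: an orientation preserving, piecewise $C^1$ circle homeomorphism $g$ without periodic points, with $\log Dg$ of bounded variation, is topologically conjugate to a rotation.
\item[(b)] For irrational $\rho$, every forward and every backward orbit of $R_\rho$ is dense, Lebesgue measure is the only invariant Borel probability measure, and for Riemann integrable $\psi$ the averages $\frac1n\sum_{i<n}\psi(s+i\rho)$ converge to $\int\psi$ uniformly in $s$.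
\item[(c)] If an orientation preserving circle homeomorphism $g$ preserves a probability measure $m$ without atoms and of full support, then $H(t)=m[0,t)$ is a homeomorphism onto $\mathbb{R}/\mathbb{Z}$, and $HgH^{-1}=R_\rho$ with $\rho=m[0,g(0))$, because $m[0,g(t))\equiv m[0,g(0))+m[g(0),g(t))\equiv\rho+m[0,t)\pmod 1$.
\item[(d)] If a bijection $g$ preserves $m$ and its first return map $G$ to $I$ is a bijection of $I$, then $G$ preserves $m|_I$: split $X\subset I$ into the parts $X_n$ with return time $n$; then $G(X)=\bigsqcup_n g^n(X_n)$.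
\end{itemize}
For $f$, the function $\log Df$ is a step function, so (a) applies, and the rotation is irrational by Lemma~\ref{lem:noper}. By (b), all forward and backward orbits of $f$ are dense, and $f$ has a unique invariant probability measure $\mu$, which has no atoms and full support. By (c), $h(y)=\mu[0,y)$ is a bijection $[0,L)\to[0,1)$ with $h(f(y))\equiv h(y)+\alpha$, where $\alpha=\mu[0,w)\in(0,1)$ is irrational. For any arc, $\mu[y,z)\equiv h(z)-h(y)\pmod1$; in particular every arc from a point $y$ to $f(y)$ has measure $\alpha$.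

Self-similarity determines $\alpha$ and the position of the second break point, independently of $A$. Put $\gamma=\sqrt2-1$, so that $1/\gamma=1+\sqrt2$.

\begin{lemma}\label{lem:alpha}
We have $\alpha=1-\frac{\sqrt2}2$, $\mu(J)=\gamma$, $h(1)=\frac12$, and $\mu(\sigma(X))=\gamma\,\mu(X)$ for every Borel set $X\subset C$. The orbits of $0$ and $1$ are distinct.
\end{lemma}

\begin{proof}
By (d) and Lemma~\ref{lem:self}, $X\mapsto\mu(\sigma(X))/\mu(J)$ is an $f$-invariant probability measure, so it equals $\mu$. By \eqref{eq:tower}, $\mu(J_2)=\mu[0,w)=\alpha$, so $\mu(J)=1-2\alpha$ and $\mu(J_1)=1-3\alpha$. On the other hand $J_1=[0,a(1-a))=\sigma\bigl((a,1]\bigr)$, and $(a,1]=(a,f(a)]$ has measure $\alpha$. Therefore $1-3\alpha=(1-2\alpha)\alpha$, that is, $2\alpha^2-4\alpha+1=0$. The root in $(0,1)$ is $\alpha=1-\frac{\sqrt2}2$, and $\mu(J)=1-2\alpha=\gamma$. Next $[0,a)=\sigma\bigl((0,1]\bigr)$, so $h(1)=\mu[0,a)+\mu[a,1)=\gamma h(1)+\alpha$ and $h(1)=\alpha/(1-\gamma)=\alpha/(2\alpha)=\frac12$. The orbit of $0$ has $h$-values in $\mathbb{Z}+\mathbb{Z}\alpha$,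 which does not contain $\frac12$ because $\alpha$ is irrational.
\end{proof}

\section{The expansion map}\label{sec:E}

The map $\sigma^{-1}$ multiplies $\mu$-lengths by $1+\sqrt2$ and has an explicit formula, but it is defined only on $J$. To iterate it we first move a point into $J$ along its orbit, which changes $h$ only by a multiple of $\alpha$. For $y\in C$ let $i(y)=0,1,2$ according as $y\in J$, $f(J_2)$, $f^2(J_2)$, and put
\[
\pi(y)=f^{-i(y)}(y)\in J,\qquad E(y)=\sigma^{-1}(\pi(y))\equiv1-\frac{\pi(y)}a\pmod L .
\]
Let $B_1=[0,aL)$, $B_2=[aL,e)$, $B_3=[e,w+\lambda)$, $B_4=[w+\lambda,L)$. On $B_1$, $\pi(y)=y$. On $B_2$, $\pi(y)=(y-w)/\lambda$, since $J_2\subset[0,1]$. For $y\in B_3$ the point $f^{-1}(y)=(y-w)/\lambda$ lies in $[aL,1)\subset B_2$. For $y\in B_4$ the point $f^{-1}(y)=1+\lambda(y-w-\lambda)$ lies in $[1,e)\subset B_2$, so $\pi(y)=A/\lambda+y-w-\lambda=a+y-w-\lambda$. With $a\lambda=A$ this gives, modulo $L$,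
\begin{equation}\label{eq:E}
E(y)\equiv
\begin{cases}
1-\dfrac ya, & y\in B_1,\\[8pt]
1-\dfrac{y-w}{A}, & y\in B_2,\\[8pt]
1-\dfrac1A\Bigl(\dfrac{y-w}\lambda-w\Bigr), & y\in B_3,\\[8pt]
-\dfrac{y-w-\lambda}{a}, & y\in B_4 .
\end{cases}
\end{equation}

The arithmetic input is that $1+\sqrt2$ is an algebraic integer of absolute value greater than $1$ whose conjugate $1-\sqrt2$ has absolute value less than $1$.

\begin{lemma}\label{lem:unit}
Let $u=\pm(1+\sqrt2)$, let $\Gamma\subset\mathbb{Q}(\sqrt2)$ be finite, and let $(\theta_k)_{k\ge0}$ be a bounded real sequence with $\theta_{k+1}-u\theta_k\in\Gamma$ for all $k$. Then $\{\theta_k\}$ is finite if and only if $\theta_0\in\mathbb{Q}(\sqrt2)$.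
\end{lemma}

\begin{proof}
Let $\theta_0\in\mathbb{Q}(\sqrt2)$ and choose an integer $D\ge1$ with $D\theta_0\in\mathbb{Z}[\sqrt2]$ and $D\Gamma\subset\mathbb{Z}[\sqrt2]$. By induction $D\theta_k=p_k+q_k\sqrt2$ with $p_k,q_k\in\mathbb{Z}$. Let a bar denote the conjugation $\sqrt2\mapsto-\sqrt2$, and let $M=\max_{c\in\Gamma}|\bar c|$. Then $|\bar\theta_{k+1}|\le\gamma|\bar\theta_k|+M$, so $|\bar\theta_k|\le|\bar\theta_0|+M/(1-\gamma)$. Thus the integers $p_k=D(\theta_k+\bar\theta_k)/2$ and $q_k=D(\theta_k-\bar\theta_k)/(2\sqrt2)$ are bounded, and $\{\theta_k\}$ is finite. Conversely, if $\theta_k=\theta_l$ with $k<l$, then $\theta_k=u^{l-k}\theta_k+c$ with $c\in\mathbb{Q}(\sqrt2)$ and $u^{l-k}\ne1$, so $\theta_k\in\mathbb{Q}(\sqrt2)$; and $\theta_k=u^k\theta_0+c'$ with $c'\in\mathbb{Q}(\sqrt2)$ gives $\theta_0\in\mathbb{Q}(\sqrt2)$.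
\end{proof}

\begin{proposition}\label{prop:E}
The forward $E$-orbit of $x\in C$ is finite if and only if $h(x)\in\mathbb{Q}(\sqrt2)$.
\end{proposition}

\begin{proof}
Let $y\in C$ and $p=\pi(y)$. The arcs $J_2$, $f(J_2)$, $f^2(J_2)$ follow each other in $[0,L)$, and each arc $[z,f(z))$ has measure $\alpha$, so $h(p)=h(y)-i(y)\alpha$. The set $\sigma^{-1}[0,p)$ is the arc $(E(y),1]$, so Lemma~\ref{lem:alpha} gives $h(p)/\gamma=\mu(E(y),1]\equiv\frac12-h(E(y))$. As $0\le h(p)<\gamma$,
\[
h(E(y))=\tfrac12-(1+\sqrt2)\bigl(h(y)-i(y)\alpha\bigr)+n\qquad\text{with } n\in\{0,1\}.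
\]
So Lemma~\ref{lem:unit} applies to $\theta_k=h(E^k(x))\in[0,1)$ with $u=-(1+\sqrt2)$, and $h$ is injective.
\end{proof}

\section{Break points of the renormalizations}\label{sec:breaks}

From now on $\lambda\ne1$. Fix $x\in C$ and write $\Phi_k=F_x^{*k}$ and $\varepsilon_k=(-1)^k$. We first undo the rescalings and view every $\Phi_k$ inside $C$. Let $I_0=C$, regarded as $[x,x+L)$. Given a nonempty arc $I_k$ with left endpoint $x\in I_k$, let $G_k$ be the first return map of $f^{\varepsilon_k}$ to $I_k$ and put $I_{k+1}=[x,G_k(x))$. Every orbit visits $I_k$ infinitely often in both directions of time, so $G_k$ is a bijection of $I_k$, and $G_k^{-1}$ is the first return map of $f^{-\varepsilon_k}$. Since $f$ has no periodic points, neither has $G_k$, and $I_{k+1}$ is a nonempty proper subarc of $I_k$. We use two coordinates $I_k\to[0,1)$, one for length and one for measure: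
\[
\varphi_k^{-1},\ \text{ where }\ \varphi_k(t)=x+|I_k|\,t,\qquad\text{and}\qquad \eta_k(y)=\frac{\mu[x,y)}{\mu(I_k)} .
\]
Let $H_k=\eta_k\varphi_k$, an increasing bijection of $[0,1)$.

\begin{lemma}\label{lem:arcs}
For all $k\ge0$:
\begin{itemize}
\item[(1)] $\Phi_k=\varphi_k^{-1}G_k\varphi_k$;
\item[(2)] $\eta_kG_k\eta_k^{-1}=H_k\Phi_kH_k^{-1}=R_{\rho_k}$, where $\rho_0=\alpha$ and $\rho_k=\gamma$ for $k\ge1$; moreover $\eta_k(I_{k+1})=[0,\rho_k)$, $\eta_{k+1}=\eta_k/\rho_k$ on $I_{k+1}$, $\mu(I_1)=\alpha$, and $\bigcap_kI_k=\{x\}$;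
\item[(3)] $H_k$ is determined by the map $\Phi_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) For $k=0$ this is the definition of $F_x$. Assume it for $k$. Then $\Phi_k$ has no fixed point, so $\Phi_{k+1}$ is the rescaled first return map of $\Phi_k^{-1}$ to $[0,\Phi_k(0))=\varphi_k^{-1}(I_{k+1})$. The visits of an orbit to $I_{k+1}$ are among its visits to $I_k$, so the first return map of $G_k^{-1}$ to $I_{k+1}$ is that of $f^{-\varepsilon_k}$, which is $G_{k+1}$.

(2) By (d), $\Phi_k$ preserves the probability measure $m_k(X)=\mu(\varphi_k(X))/\mu(I_k)$, which has no atoms and full support, and $H_k(t)=m_k[0,t)$. By (c), $H_k\Phi_kH_k^{-1}=R_{\rho_k}$ with $\rho_k=\eta_k(G_k(x))=\mu(I_{k+1})/\mu(I_k)$. This gives the statements on $\eta_k$, and $\rho_0=\mu[x,f(x))=\alpha$. In the coordinate $\eta_k$, the map $G_{k+1}$ is the first return map of $R_{\rho_k}^{-1}$ to $[0,\rho_k)$, so in the coordinate $\eta_{k+1}$ it is $R_{\rho_k}^*$, and $\rho_{k+1}=\{1/\rho_k\}$ by Lemma~\ref{lem:basic}. Now $1/\alpha=2+\sqrt2$ and $1/\gamma=1+\sqrt2$ both have fractional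 part $\gamma$. Finally $\mu(I_k)=\alpha\gamma^{k-1}\to0$ and $\mu$ has full support, so the arcs shrink to $x$.

(3) By (2) and (b), $m_k$ is the only invariant probability measure of $\Phi_k$.
\end{proof}

For a piecewise linear map $g$ with slopes in $\lambda^{\mathbb{Z}}$, the \emph{jump} of $g$ at $t$ is the integer $\kappa$ with (right slope)/(left slope) $=\lambda^\kappa$. It is well defined because $\lambda\ne1$, it is nonzero exactly at break points, and by the chain rule the jump of $g'g$ at $t$ is the jump of $g$ at $t$ plus that of $g'$ at $g(t)$. The map $f$ has jumps $\kappa_0=2$ at $0$ and $\kappa_1=-2$ at $1$, and $f^{-1}$ has jump $-\kappa_c$ at $f(c)$, $c\in\{0,1\}$. Put $c^{(k)}=c$ for $k$ even and $c^{(k)}=f(c)$ for $k$ odd. Then $f^{\varepsilon_k}$ has break points exactly at the two points $c^{(k)}$, with jumps $\varepsilon_k\kappa_c$, and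
\begin{equation}\label{eq:ck}
f^{\varepsilon_k}\bigl(c^{(k)}\bigr)=c^{(k+1)} .
\end{equation}

For $t\in I_k$ with return time $N$, the \emph{segment} of $t$ is $t,f^{\varepsilon_k}(t),\dots,f^{\varepsilon_k(N-1)}(t)$. Each $y\in C$ lies in exactly one segment, the one that starts at the first point in $I_k$ of the sequence $f^{-\varepsilon_ks}(y)$, $s\ge0$. Let $b_{c,k}\in I_k$ be the starting point of the segment containing $c^{(k)}$. It lies in the orbit of $c$, so $b_{0,k}\ne b_{1,k}$ by Lemma~\ref{lem:alpha}. One expects $G_k$ to break only at these two points. The exceptions are the points where the return time is not locally constant, and the continuity of $\Phi_k$ locates them.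

\begin{lemma}\label{lem:jumps}
Let $t\in I_k$ with $t\ne x$ and $G_k(t)\ne x$. Then the jump of $G_k$ at $t$ is $\varepsilon_k\kappa_c$ if $t=b_{c,k}$, and it is $0$ if $t\notin\{b_{0,k},b_{1,k}\}$.
\end{lemma}

\begin{proof}
For $k=0$ we have $G_0=f$ and $b_{c,0}=c$. Let $k\ge1$, $\varepsilon=\varepsilon_k$, $I_k=[x,z)$, and let $N$ be the return time of $t$. For $1\le s<N$ the point $f^{\varepsilon s}(t)$ is not in $I_k$, and we claim that it is not $z$. Suppose $f^{\varepsilon s}(t)=z$, with $s$ least. For $t'<t$ close to $t$ we have $t'\in I_k$ because $t\ne x$; the points $f^{\varepsilon r}(t')$, $1\le r<s$, stay outside the closed arc $[x,z]$; and $f^{\varepsilon s}(t')$ is slightly to the left of $z$, hence in $I_k$. So $G_k(t')\to z$ as $t'\uparrow t$, which means $\Phi_k(\varphi_k^{-1}(t'))\to1\equiv0$. Since $\Phi_k$ is continuous on the circle, $G_k(t)=x$, a contradiction.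

Thus $f^{\varepsilon s}(t)$ lies outside $[x,z]$ for $1\le s<N$, while $t$ and $f^{\varepsilon N}(t)$ lie in the interior of $I_k$. Hence $G_k=f^{\varepsilon N}$ near $t$, and the jump of $G_k$ at $t$ is the sum of the jumps of $f^\varepsilon$ along the segment of $t$. The points of the segment are distinct and lie in one orbit, so at most one of them is a break point of $f^\varepsilon$, and $c^{(k)}$ occurs exactly when $t=b_{c,k}$.
\end{proof}

So each $\Phi_k$ has at most four break points. If $x$ is not in the orbit of $c$, then $b_{c,k}\ne x$ and $G_k(b_{c,k})\ne x$, and $b_{c,k}$ is a break point of $G_k$ for every $k$. We follow its position $\beta_{c,k}=\eta_k(b_{c,k})\in[0,1)$ in the measure coordinate.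

\begin{lemma}\label{lem:beta}
Let $c\in\{0,1\}$. For $k\ge1$, $\beta_{c,k+1}=(1+\sqrt2)(\beta_{c,k}-1)+n$ with $n\in\{1,2,3\}$. The set $\{\beta_{c,k}:k\ge0\}$ is finite if and only if $h(x)\in\mathbb{Q}(\sqrt2)$.
\end{lemma}

\begin{proof}
The segment of $b_{c,k}$ contains $c^{(k)}$, so by \eqref{eq:ck} the point $G_k(b_{c,k})$ is the first point in $I_k$ of the sequence $f^{\varepsilon_ks}(c^{(k+1)})$, $s\ge0$. As $-\varepsilon_{k+1}=\varepsilon_k$, the point $b_{c,k+1}$ is the first point of the same sequence in $I_{k+1}\subset I_k$. Hence $b_{c,k+1}=G_k^{\,n}(b_{c,k})$ with $n\ge1$ least such that the right side lies in $I_{k+1}$. In the coordinate $\eta_k$ with $k\ge1$, we add $\gamma$ to $\beta=\beta_{c,k}$ repeatedly. The sums $\beta+i\gamma$, $i\ge1$, lie in $[\gamma,1)$ until they first reach $1$, and at that step the point is in $[0,\gamma)$. So $n$ is least with $\beta+n\gamma\ge1$, we have $n\le3$ as $3\gamma>1$, and $\beta_{c,k+1}=(\beta+n\gamma-1)/\gamma$.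

By Lemma~\ref{lem:unit}, the set is finite if and only if $\beta_{c,1}\in\mathbb{Q}(\sqrt2)$. Now $\alpha\beta_{c,1}=\mu[x,b_{c,1})\equiv h(b_{c,1})-h(x)\pmod1$, and $h(b_{c,1})\in\frac12\mathbb{Z}+\mathbb{Z}\alpha\subset\mathbb{Q}(\sqrt2)$ by Lemma~\ref{lem:alpha}.
\end{proof}

\begin{proposition}\label{prop:onetotwo}
If $\{F_x^{*k}\}$ is finite, then $h(x)\in\mathbb{Q}(\sqrt2)$.
\end{proposition}

\begin{proof}
If $x$ is in the orbit of $0$, then $h(x)\in\mathbb{Z}+\mathbb{Z}\alpha$. Otherwise $\varphi_k^{-1}(b_{0,k})$ is a break point of $\Phi_k$ for every $k$, by Lemma~\ref{lem:jumps}, and $\beta_{0,k}$ is its image under $H_k$. There are finitely many maps $\Phi_k$, each has finitely many break points, and each determines its $H_k$ by Lemma~\ref{lem:arcs}(3). So $\{\beta_{0,k}\}$ is finite, and Lemma~\ref{lem:beta} applies.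
\end{proof}

This is where $\lambda\ne1$ is essential: the break point is a mark that the map $\Phi_k$ itself displays, and through it $\Phi_k$ remembers the base point.

\section{Growth of denominators: proof of Theorem~\ref{thm:counter}}\label{sec:adic}

Let $A$, $\ell$, $x$ be as in the theorem and write $|\cdot|=|\cdot|_\ell$. Since $\ell$ divides the numerator of $A$, we have $|A|<1$. Hence $|1\pm A|=1$, so
\[
|a|=|w|=1,\qquad |\lambda|=|A|<1,\qquad |L|=1 .
\]
Replacing $x$ by its representative $x+nL\in[0,L)$ preserves $|2x|>1$, because $|2nL|\le1$. Suppose that $\{F_x^{*k}\}$ is finite. By Propositions~\ref{prop:onetotwo} and \ref{prop:E} the orbit $x_k=E^k(x)$ is finite, and by \eqref{eq:E} it lies in $\mathbb{Q}\cap[0,L)$.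

Let $|x_k|>1$. Then $|x_k-w|=|x_k-w-\lambda|=|x_k|$, and $|(x_k-w)/\lambda-w|=|x_k|\,|A|^{-1}$. In each line of \eqref{eq:E} the term containing $x_k$ has absolute value greater than $1$, while the constant $1$ and the added multiple of $L$ have absolute value at most $1$. So
\[
|x_{k+1}|=|x_k|,\qquad |x_k|\,|A|^{-1},\qquad |x_k|\,|A|^{-2},\qquad |x_k|
\]
according as $x_k\in B_1,B_2,B_3,B_4$. Since $|x_0|\ge|2x_0|>1$, the sequence $|x_k|$ is nondecreasing, $|x_k|\ge|2x_k|>1$ for all $k$, and $|x_k|$ strictly increases at each visit to $B_2\cup B_3$. The orbit is finite, so there is $K$ with $x_k\in B_1\cup B_4$ for all $k\ge K$. On these two arcs the $\ell$-adic size gives no information, but there $E$ expands real distances by $1/a>1$, and the possible itineraries are few.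

A visit to $B_4$ is never followed by a visit to $B_1$. Indeed, let $x_k\in B_4$. Then $x_k\ne w+\lambda$, as $|w+\lambda|\le1$, so $(x_k-w-\lambda)/a\in(0,A/a)=(0,\lambda)$ and
\begin{equation}\label{eq:B4}
x_{k+1}=L-\frac{x_k-w-\lambda}a\in(1,L),
\end{equation}
whereas $B_1\subset[0,1)$. After increasing $K$, one of two cases holds.

\emph{Case 1: $x_k\in B_1$ for all $k\ge K$.} If $x_k\in(a,aL)$, then $x_{k+1}=1-x_k/a+L\in(1,L)$ is not in $B_1$. So $x_k\le a$ and $x_{k+1}=1-x_k/a$ for all $k\ge K$. Since $1+a=2/(1+A)$, the fixed point of this affine map is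
\[
x^*=\frac a{1+a}=\frac{1-A}2 ,
\]
and $x_{k+1}-x^*=-\frac1a(x_k-x^*)$. The sequence is bounded, so $x_K=x^*$. But $|2x^*|=|1-A|=1$, contrary to $|2x_K|>1$.

\emph{Case 2: $x_k\in B_4$ for all $k\ge K$.} Then \eqref{eq:B4} holds for all $k\ge K$, again with slope $-1/a$, so $x_K$ is the fixed point of that affine map. By \eqref{eq:ids} it is
\[
x^{**}=\frac{aL+w+\lambda}{1+a}=\frac{1+a+\lambda}{1+a}=1+\frac{\lambda(1+A)}2 ,
\]
and $|2x^{**}|=|2+\lambda(1+A)|\le1$, again a contradiction.

So $\{F_x^{*k}\}$ is infinite, and Theorem~\ref{thm:counter} is proved. \qed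

\begin{remark}
For odd $\ell$ the hypothesis $|2x|_\ell>1$ is the same as $|x|_\ell>1$. For $\ell=2$ it cannot be weakened to $|x|_2>1$: the point $x^*=\frac{1-A}2$ lies in $[0,a]$, so it is a fixed point of $E$, and $|x^*|_2=2$; by Theorem~\ref{thm:class} the set $\{F_{x^*}^{*n}\}$ is finite. For $A=\frac23$ this is the point $\frac16$ of Section~\ref{sec:example}.
\end{remark}

\section{Recovering the map: proof of Theorem~\ref{thm:class}}\label{sec:converse}

The equivalence (ii)$\Leftrightarrow$(iii) is Proposition~\ref{prop:E}, and (i)$\Rightarrow$(ii) is Proposition~\ref{prop:onetotwo}. It remains to prove (ii)$\Rightarrow$(i). Let $h(x)\in\mathbb{Q}(\sqrt2)$. By Lemma~\ref{lem:beta} the positions $\beta_{c,k}$ take finitely many values, but they are positions in the measure coordinate, and two things are missing. We have no control of the jumps at $x$ and $G_k^{-1}(x)$, and we must recover the length coordinate, that is, $H_k$. Write $\mathbb{T}=\mathbb{R}/\mathbb{Z}$ for the circle in the measure coordinate, and let $\psi_k\colon\mathbb{T}\to\mathbb{Z}$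 be the right-continuous step function such that $\lambda^{\psi_k(s)}$ is the right slope of $\Phi_k$ at $H_k^{-1}(s)$. The jumps of $\psi_k$ are those of $G_k$, and the points $x$ and $G_k^{-1}(x)$ correspond to $s=0$ and $s=1-\rho_k$. Let $P$ be the set of $c\in\{0,1\}$ whose orbit does not contain $x$.

\medskip
\noindent\emph{Step 1: for large $k$, the jumps of $\psi_k$ outside $\{0,1-\rho_k\}$ are exactly $\varepsilon_k\kappa_c$ at $\beta_{c,k}$, $c\in P$.} By Lemma~\ref{lem:jumps} it suffices to show that for $c\notin P$ and large $k$, either $b_{c,k}=x$ or $G_k(b_{c,k})=x$. Write $c^{(k)}=f^{\varepsilon_kn}(x)$ with $|n|\le n_0$, where $n_0$ does not depend on $k$. Since the arcs $I_k$ decrease to $\{x\}$, for large $k$ we have $f^r(x)\notin I_k$ for $0<|r|\le n_0$. If $n\ge0$, then $x$ is the first point in $I_k$ met by going back from $c^{(k)}$, so $b_{c,k}=x$. If $n<0$, then $x$ is the first point in $I_k$ met by going forward from $c^{(k)}$, so $G_k(b_{c,k})=x$.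

\medskip
\noindent\emph{Step 2: finitely many pairs $(\rho_k,\psi_k)$ occur.} The two unknown jumps are fixed by a constraint: $\int_{\mathbb{T}}\psi_k=0$. By the chain rule, the right slope of $\Phi_k^n$ at $t$ is $\lambda$ raised to the power $\sum_{i<n}\psi_k(H_k(t)+i\rho_k)$, and by (b) this sum divided by $n$ converges to $\int\psi_k$ uniformly in $t$. If the limit were nonzero, the slopes of $\Phi_k^n$ would tend uniformly to $0$ or to $\infty$, which is impossible since $\int_0^1D\Phi_k^n(t)\,dt=1$. Now let $\rho$ be irrational and let two right-continuous integer step functions of mean zero have the same jumps outside $\{0,1-\rho\}$. Their difference is an integer $c_0$ on $[0,1-\rho)$ and an integer $c_1$ on $[1-\rho,1)$, with $c_0(1-\rho)+c_1\rho=0$. Irrationality gives $c_1=c_0=0$. So for large $k$, where $\rho_k=\gamma$, the function $\psi_k$ is determined by $\varepsilon_k$ and the numbers $\beta_{c,k}$, $c\in P$, which take finitely many values.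

\medskip
\noindent\emph{Step 3: $\Phi_k$ is determined by $(\rho_k,\psi_k)$.} Let $\nu_k(X)$ be the Lebesgue measure of $H_k^{-1}(X)$. This is a probability measure on $\mathbb{T}$ without atoms and of full support. The change of variables formula for $\Phi_k$ shows that $(\nu,\rho,\psi)=(\nu_k,\rho_k,\psi_k)$ satisfies
\begin{equation}\label{eq:conf}
\nu(R_\rho X)=\int_X\lambda^{\psi}\,d\nu\qquad\text{for all Borel }X\subset\mathbb{T}.
\end{equation}
Since $H_k^{-1}(s)=\nu_k[0,s)$ and $\Phi_k=H_k^{-1}R_{\rho_k}H_k$, the measure $\nu_k$ and the number $\rho_k$ determine $\Phi_k$. So Step 3 follows from the next lemma, and with Step 2 it shows that only finitely many maps $\Phi_k=F_x^{*k}$ occur. This completes the proof of Theorem~\ref{thm:class}.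

\begin{lemma}\label{lem:unique}
Let $\rho$ be irrational and let $\psi\colon\mathbb{T}\to\mathbb{Z}$ be a right-continuous step function. There is at most one Borel probability measure on $\mathbb{T}$, without atoms and of full support, that satisfies \eqref{eq:conf}.
\end{lemma}

\begin{proof}
Write $R=R_\rho$. Let $\nu_1,\nu_2$ be two such measures. Then $\nu=\frac12(\nu_1+\nu_2)$ is another, and $\nu_1$ has a density $v=d\nu_1/d\nu$. Equation \eqref{eq:conf} for $\nu$ says that $\int\phi\circ R^{-1}\,d\nu=\int\phi\,\lambda^\psi\,d\nu$ for bounded Borel $\phi$. With $\phi=\mathbf{1}_X\cdot(v\circ R)$ this gives $\nu_1(RX)=\int_X(v\circ R)\lambda^\psi\,d\nu$, while \eqref{eq:conf} for $\nu_1$ gives $\nu_1(RX)=\int_Xv\lambda^\psi\,d\nu$. So $v\circ R=v$ $\nu$-almost everywhere. We show that every Borel set $Y$ with $\nu(Y\triangle RY)=0$ and $\nu(Y)>0$ has $\nu(Y)=1$. Applied to the sets $\{v>c\}$, this makes $v$ constant, hence $1$, and then $\nu_1=\nu=\nu_2$.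

The idea is to find a small arc almost filled by $Y$ and to spread it over the circle by iterates of $R$ with bounded distortion. The homeomorphism $s\mapsto\nu[0,s)$ carries $\nu$ to Lebesgue measure. By the Lebesgue density theorem in this coordinate, there is $t\in Y$ such that $\nu(\Delta\setminus Y)/\nu(\Delta)\to0$ along arcs $\Delta\ni t$ that shrink to $t$.

Let $\|\cdot\|$ be the distance to the nearest integer. Define the closest return times by $q_1=1$ and $q_{n+1}=\min\{i>q_n:\|i\rho\|<\|q_n\rho\|\}$, and let $\delta_n=\|q_n\rho\|$. Then $\delta_n$ decreases strictly to $0$, and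
\begin{equation}\label{eq:best}
\|i\rho\|\ge\delta_n\qquad\text{for }0<i<q_{n+1}.
\end{equation}
The points $q_n\rho$ and $q_{n+1}\rho$ lie on opposite sides of $0$, since otherwise $i=q_{n+1}-q_n$ would have $\|i\rho\|=\delta_n-\delta_{n+1}<\delta_n$. So $q_n\rho\equiv\epsilon\delta_n$ and $q_{n+1}\rho\equiv-\epsilon\delta_{n+1}$ for a sign $\epsilon$. For $0\le i<q_{n+1}$, one of $i+q_n$ and $i+q_n-q_{n+1}$ lies in $[0,q_{n+1})$, and the corresponding multiple of $\rho$ is $i\rho+\epsilon\delta_n$ or $i\rho+\epsilon(\delta_n+\delta_{n+1})$. Hence the points $i\rho$, $0\le i<q_{n+1}$, have gaps at most $\delta_n+\delta_{n+1}<2\delta_n$.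

Let $\Delta=(t-\delta_n,t+\delta_n)$. By the bound on the gaps, the arcs $R^i\Delta$, $0\le i<q_{n+1}$, cover $\mathbb{T}$. By \eqref{eq:best}, the arcs $R^i(t-\delta_n,t]$ are pairwise disjoint, and so are the arcs $R^i(t,t+\delta_n)$; in particular $\sum_i\nu(R^i\Delta)\le2$. Let $\Sigma_i(s)=\sum_{r<i}\psi(R^rs)$, and let $V$ be the sum of the absolute values of the jumps of $\psi$. For $s\in\Delta$ with $s<t$, the difference $\psi(R^rt)-\psi(R^rs)$ is the sum of the jumps in $R^r(s,t]$; for $s>t$, the opposite difference is the sum of the jumps in $R^r(t,s]$. In both cases these arcs are disjoint for $0\le r<q_{n+1}$, so $|\Sigma_i(s)-\Sigma_i(t)|\le V$ for $i<q_{n+1}$. Iterating \eqref{eq:conf} gives $\nu(R^iX)=\int_X\lambda^{\Sigma_i}\,d\nu$. With $\Lambda=\max(\lambda,\lambda^{-1})$ we obtain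
\[
\nu\bigl(R^i(\Delta\setminus Y)\bigr)\le\lambda^{\Sigma_i(t)}\Lambda^V\nu(\Delta\setminus Y),\qquad
\nu(R^i\Delta)\ge\lambda^{\Sigma_i(t)}\Lambda^{-V}\nu(\Delta).
\]
By \eqref{eq:conf}, $R$ maps null sets to null sets, so $\nu(Y\triangle R^iY)=0$ and $\nu(R^i\Delta\setminus Y)=\nu(R^i(\Delta\setminus Y))$. Summing over $0\le i<q_{n+1}$,
\[
\nu(\mathbb{T}\setminus Y)\le\Lambda^{2V}\,\frac{\nu(\Delta\setminus Y)}{\nu(\Delta)}\sum_i\nu(R^i\Delta)\le2\Lambda^{2V}\,\frac{\nu(\Delta\setminus Y)}{\nu(\Delta)} .
\]
The right side tends to $0$ as $n\to\infty$, so $\nu(Y)=1$.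
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHM}
James Belk, James Hyde and Justin Tatch Moore,
\emph{A piecewise linear homeomorphism of the circle which is periodic under renormalization},
arXiv:2211.05825 (2022).

\bibitem{Herman}
Herman, \emph{Publ. Math. IH\'ES} \textbf{49} (1979), Ch.~VI.

\end{thebibliography}
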